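\title{Banach spaces that are $\alpha$-minimal and $\alpha$-tight}

\begin{abstract}
The Bourgain embeddability index is an ordinal that measures how close one block subspace of a Banach space with a basis comes to embedding into another. A space is $\alpha$-minimal if the index is always at least $\alpha$, and $\alpha$-tight if it drops to at most $\alpha$ once infinitely many suitable intervals of coordinates are deleted from the target. We prove that for unboundedly many countable ordinals $\alpha$ there is a Banach space with an unconditional basis that is both $\alpha$-minimal and $\alpha$-tight. This gives a positive solution to a problem posed by Rosendal, which asks for $\alpha$-minimal, $\omega\alpha$-tight spaces. We first use a game dichotomy to stabilize the index on a block subspace, and then construct, by means of coded functionals, spaces in which the index is large but countable.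
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{The embeddability index}

Scalars are real and $\mathbb N=\{0,1,2,\dots\}$. A \emph{space} is an infinite-dimensional Banach space $W$ with a Schauder basis $(e_n)$. The support of $v=\sum a_ne_n$ is $\operatorname{supp}v=\{n:a_n\ne0\}$. For nonzero finitely supported vectors, $u<v$ means $\max\operatorname{supp}u<\min\operatorname{supp}v$, and $v>n$ means $\min\operatorname{supp}v>n$; the same notation is used for nonempty finite subsets of $\mathbb N$. A \emph{block sequence} is a finite or infinite sequence $z_0<z_1<\cdots$ of nonzero finitely supported vectors, and a \emph{block subspace} is the closed linear span $[z_i]$ of an infinite block sequence. For $A\subseteq\mathbb N$ we write $[e_n]_{n\in A}$ for the closed linear span of $\{e_n:n\in A\}$.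

For sequences $(x_i)_{i<n}$, $(y_i)_{i<n}$ with $n\le\omega$ and for $K\ge1$, write $(x_i)\sim_K(y_i)$ if there are $a,b>0$ with $ab\le K$ such that
\[
\tfrac1a\Big\|\sum c_ix_i\Big\|\le\Big\|\sum c_iy_i\Big\|\le b\Big\|\sum c_ix_i\Big\|
\]
for all finitely supported scalars $(c_i)$. Two sequences are \emph{equivalent} if this holds for some $K$.

A \emph{tree} is a nonempty set $\mathcal T$ of finite sequences that is closed under initial segments, ordered by end-extension; it is \emph{well-founded} if it has no infinite branch. For a well-founded tree put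
\[
\rho_{\mathcal T}(s)=\sup\{\rho_{\mathcal T}(t)+1:t\in\mathcal T\text{ a proper extension of }s\},\qquad \operatorname{rank}(\mathcal T)=\sup\{\rho_{\mathcal T}(s)+1:s\in\mathcal T\},
\]
so that terminal nodes have $\rho_{\mathcal T}=0$ and $\operatorname{rank}(\mathcal T)=\rho_{\mathcal T}(\emptyset)+1$. For an ill-founded tree put $\operatorname{rank}(\mathcal T)=\omega_1$.

For a basic sequence $(x_i)$, a Banach space $Y$ and $K\ge1$, let $\mathcal T((x_i),Y,K)$ be the tree of all finite sequences $(y_0,\dots,y_{n-1})$ in $Y$, including the empty one, with $(x_0,\dots,x_{n-1})\sim_K(y_0,\dots,y_{n-1})$. The \emph{Bourgain embeddability index} is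
\[
\operatorname{Emb}((x_i),Y)=\sup_{K\ge1}\operatorname{rank}\mathcal T((x_i),Y,K).
\]
The trees grow with $K$, so integers $K$ suffice. For a block subspace $Z=[z_i]$ put $\operatorname{Emb}(Z,Y)=\operatorname{Emb}((z_i),Y)$. This depends only on $Z$: for a finite interval $I$ the space $Z\cap[e_n]_{n\in I}$ is spanned by the $z_i$ supported in $I$, so $Z$ determines the $z_i$ up to scalars, and rescaling the $z_i$ only rescales the nodes.

A node of the tree is a partial attempt to embed $Z$ into $Y$ with distortion $K$, and the rank measures how long such attempts can be kept going. The first values are easy to read.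
\begin{itemize}
\item If $Y$ is infinite-dimensional, then $\operatorname{Emb}(Z,Y)\ge\omega$, because any two linearly independent sequences of length $n$ are equivalent with some constant $K_n$.
\item $\operatorname{Emb}(Z,Y)>\omega$ means that for one $K$ the tree has nodes of every finite length: all the spaces $\operatorname{span}(z_i)_{i<n}$ embed into $Y$ with the same constant.
\item $\operatorname{Emb}(Z,Y)>\omega+1$ means that for one $K$ some nonempty node has extensions of every finite length: an image of $z_0$ can be fixed before one is told how long to continue.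
\item For separable $Y$, the only case that occurs below, $\operatorname{Emb}(Z,Y)=\omega_1$ exactly when $Z$ embeds isomorphically into $Y$. An infinite branch is an embedding; and if there is none, then perturbing the nodes into a countable dense subset of $Y$ maps each tree into a well-founded tree on a countable set, which has countable rank.
\end{itemize}

\subsection{Minimal and tight spaces}

Products such as $\omega\alpha$ are ordinal products $\omega\cdot\alpha$.

\begin{definition}\label{def:mintight}
Let $W$ be a space with basis $(e_n)$ and let $\beta<\omega_1$.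
\begin{enumerate}
\item $W$ is \emph{$\beta$-minimal} if $\operatorname{Emb}(Z,Y)\ge\beta$ for all block subspaces $Z,Y\subseteq W$.
\item A block subspace $Z\subseteq W$ is \emph{$\beta$-tight} in $(e_n)$ if there are nonempty finite intervals $I_0<I_1<\cdots$ of $\mathbb N$ such that $\operatorname{Emb}\big(Z,[e_n]_{n\notin\bigcup_{i\in A}I_i}\big)\le\beta$ for every infinite $A\subseteq\mathbb N$. The space $W$ is \emph{$\beta$-tight} if all its block subspaces are $\beta$-tight in $(e_n)$.
\end{enumerate}
\end{definition}

Minimality says that all block subspaces resemble each other up to level $\beta$. Tightness says that a copy of $Z$ that is good beyond level $\beta$ needs coordinates from all but finitely many of the intervals $I_i$. Minimality gets weaker as $\beta$ decreases and tightness gets weaker as $\beta$ increases. Every space is $\omega$-minimal. In $c_0$ and $\ell_p$ all normalized block sequences of the unit vector basis are isometrically equivalent, so these spaces are $\beta$-minimal for all $\beta<\omega_1$. The two properties pull in opposite directions, in the following precise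 sense.

\begin{lemma}\label{lem:sharp}
If $W$ is $\beta$-tight, there is a block subspace $Y$, spanned by a subsequence of the basis, with $\operatorname{Emb}(W,Y)\le\beta$. In particular, no space is $\alpha$-minimal and $\alpha'$-tight with $\alpha'<\alpha$.
\end{lemma}

\begin{proof}
The space $W$ is a block subspace of itself. Let $(I_i)$ witness that it is $\beta$-tight, let $A$ be the set of even integers, and put $Y=[e_n]_{n\notin\bigcup_{i\in A}I_i}$. The intervals with odd index are kept, so $Y$ is spanned by an infinite subsequence of the basis.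
\end{proof}

Ferenczi and Rosendal proved that every infinite-dimensional Banach space contains an infinite-dimensional subspace with a basis that is either $\omega$-tight or $\omega^2$-minimal. It is natural to ask at which countable levels the passage from minimality to tightness really takes place. The following problem is posed in \cite{Ros}.

\begin{quote}
\emph{Problem.} Show that there are $\alpha$-minimal, $\omega\alpha$-tight spaces for unboundedly many $\alpha<\omega_1$. That is, prove or disprove: for every $\gamma<\omega_1$ there are $\alpha$ with $\gamma\le\alpha<\omega_1$ and a Banach space with a Schauder basis that is both $\alpha$-minimal and $\omega\alpha$-tight.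
\end{quote}

The factor $\omega$ leaves little room; for $\alpha=\omega^\omega$ it leaves none, since $\omega\cdot\omega^\omega=\omega^\omega$. So one may guess that if the statement holds, then it holds without the factor, and this is the case.

\begin{theorem}\label{thm:main}
For every $\gamma<\omega_1$ there are $\alpha$ with $\gamma\le\alpha<\omega_1$ and a Banach space with an unconditional Schauder basis that is $\alpha$-minimal and $\alpha$-tight.
\end{theorem}

Since $\alpha\le\omega\alpha$, such a space is $\alpha$-minimal and $\omega\alpha$-tight, so the statement in the problem is true. By Lemma~\ref{lem:sharp} the two ordinals in Theorem~\ref{thm:main} cannot be brought closer.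

\subsection{The two halves of the proof}

There are two difficulties. One needs spaces whose block subspaces resemble each other up to a prescribed level $\gamma$ and still fail to embed into each other. And one needs the lower and the upper bound for the index to meet, although a construction only gives a lower bound $\gamma$ and some countable upper bound about which nothing else is known. We treat the two difficulties separately.

For $E\subseteq\mathbb N$ let $Ev$ be the restriction of a finitely supported vector $v$ to the coordinates in $E$. A basis is \emph{suppression unconditional} if $\|Ev\|\le\|v\|$ for all such $E$ and $v$. It is then unconditional, since changing the signs off $E$ gives $\|Ev-(\mathbb N\setminus E)v\|\le2\|v\|$. A basis is \emph{$c_0$-rich} if for every infinite block sequence $(y_n)$ and all $p,N\in\mathbb N$ there are normalized vectors $N<u_1<\dots<u_p$ in $\operatorname{span}(y_n)$ with $\|\sum c_tu_t\|\le2\max|c_t|$ for all scalars. A vector is \emph{rational} if it is finitely supported with rational coordinates. Two sequences $(z_i)$, $(y_k)$ are \emph{disjoint}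 if $\operatorname{supp}z_i\cap\operatorname{supp}y_k=\emptyset$ for all $i,k$.

\begin{proposition}[Stabilization]\label{prop:stab}
Let $W$ have a suppression unconditional, $c_0$-rich basis, and let $\beta_0<\omega_1$ be such that $\operatorname{Emb}((z_i),[y_i])\le\beta_0$ for all disjoint infinite rational block sequences $(z_i)$, $(y_i)$. Then there are an infinite block sequence $X=(x_n)$ and an ordinal $1\le\beta<\omega_1$ such that $[x_n]$, with basis $X$, is $\omega\beta$-minimal and $\omega\beta$-tight.
\end{proposition}

\begin{proposition}[Construction]\label{prop:space}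
For every $\gamma<\omega_1$ there are a space $W$ with a suppression unconditional, $c_0$-rich basis and an ordinal $\beta_0<\omega_1$ such that
\begin{enumerate}
\item[(a)] $\operatorname{Emb}(Z,Y)\ge\gamma$ for all block subspaces $Z,Y\subseteq W$;
\item[(b)] $\operatorname{Emb}((z_i),[y_i])\le\beta_0$ for all disjoint infinite rational block sequences $(z_i)$, $(y_i)$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from the two propositions]
Take $W$ and $\beta_0$ from Proposition~\ref{prop:space}, then $X=(x_n)$ and $\beta$ from Proposition~\ref{prop:stab}, and put $\alpha=\omega\beta<\omega_1$. The space $[x_n]$ is $\alpha$-minimal and $\alpha$-tight. Its basis $X$ is suppression unconditional, because deleting terms of $\sum c_nx_n$ is a restriction to a union of supports. By Lemma~\ref{lem:sharp} a subsequence of $X$ spans a space $Y$ with $\operatorname{Emb}([x_n],Y)\le\alpha$. Both $[x_n]$ and $Y$ are block subspaces of $W$, so (a) gives $\gamma\le\alpha$.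
\end{proof}

Proposition~\ref{prop:stab} is proved in Sections~\ref{sec:games} and~\ref{sec:index}. Two players play an embedding game whose length is controlled by a decreasing sequence of ordinals below $\beta$; on a block subspace one of them wins in a strong sense, and the least $\beta$ at which the embedding player loses gives both bounds. Proposition~\ref{prop:space} is proved in Sections~\ref{sec:families}--\ref{sec:bound}. The space $W$ has upper $c_0$-estimates along a family of finite sets of rank at least $\gamma$, which gives (a), and it has further estimates that hold only for coded sequences, which rule out equivalences between disjoint block sequences and give (b). Only textbook facts are used.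

\section{Ranks and perturbations}\label{sec:prelim}

\subsection{Ranks}
It is convenient to speak of ranks without knowing whether the tree is well-founded. For a node $s$ of a tree $\mathcal T$, define by recursion on $\eta$: \emph{$s$ has rank $\ge\eta$} if for every $\eta'<\eta$ some proper extension of $s$ in $\mathcal T$ has rank $\ge\eta'$.

\begin{lemma}\label{lem:rank}
Let $\mathcal T,\mathcal T'$ be trees and $s\in\mathcal T$.
\begin{enumerate}
\item[(a)] If $s$ has rank $\ge\eta$, it has rank $\ge\eta'$ for $\eta'\le\eta$. If $s$ has rank $\ge\eta_i$ for all $i$, it has rank $\ge\sup_i\eta_i$.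
\item[(b)] If $\mathcal T$ is well-founded, $s$ has rank $\ge\eta$ if and only if $\rho_{\mathcal T}(s)\ge\eta$. A node on an infinite branch has rank $\ge\eta$ for every $\eta$.
\item[(c)] If an extension of $s$ by $n$ terms has rank $\ge\eta$, then $s$ has rank $\ge\eta+n$. If $s$ has rank $\ge\eta+n$, then some extension of $s$ by at least $n$ terms has rank $\ge\eta$.
\item[(d)] For countable $\eta$, $\operatorname{rank}(\mathcal T)>\eta$ if and only if $\emptyset$ has rank $\ge\eta$.
\item[(e)] Let $\pi:\mathcal T\to\mathcal T'$ take proper extensions to proper extensions. If $s$ has rank $\ge\eta$, so does $\pi(s)$. If $\mathcal T'$ is well-founded, so is $\mathcal T$, and $\operatorname{rank}(\mathcal T)\le\operatorname{rank}(\mathcal T')$.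
\item[(f)] A countable well-founded tree has countable rank.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) is read off the definition, since $\eta'<\sup_i\eta_i$ means $\eta'<\eta_i$ for some $i$. Both parts of (b) follow by induction on $\eta$; for the first, $\rho_{\mathcal T}(s)\ge\eta$ means that for every $\eta'<\eta$ some proper extension $t$ has $\rho_{\mathcal T}(t)+1>\eta'$. By (a), $s$ has rank $\ge\eta+1$ if and only if some proper extension has rank $\ge\eta$; applying this $n$ times gives (c). (d) follows from (b) and $\operatorname{rank}(\mathcal T)=\rho_{\mathcal T}(\emptyset)+1$; in the ill-founded case both sides hold. The first part of (e) is an induction on $\eta$; an infinite branch of $\mathcal T$ is mapped to an infinite chain, and the inequality follows from (b). For (f), by induction along the tree each $\rho_{\mathcal T}(s)$ is a countable supremum of countable ordinals.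
\end{proof}

We shall use the identity
\begin{equation}\label{eq:sup}
\sup\{\omega\xi'+n:\xi'<\xi,\ n\in\mathbb N\}=\sup\{\omega(\xi'+1):\xi'<\xi\}=\omega\xi\qquad(\xi\ge1),
\end{equation}
which holds for $\xi=\eta+1$ because $\omega(\eta+1)=\omega\eta+\omega$, and for limit $\xi$ because $\omega\xi=\sup_{\xi'<\xi}\omega\xi'$.

\subsection{Perturbations}
The relation $\sim_K$ ignores a common scalar factor. A normalized form is easier to handle: $(x_i)\approx_K(y_i)$ means $K^{-1}\|\sum c_ix_i\|\le\|\sum c_iy_i\|\le K\|\sum c_ix_i\|$ for all scalars. It implies $(x_i)\sim_{K^2}(y_i)$. Conversely,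
\begin{equation}\label{eq:lambda}
(z_i)_{i<n}\sim_K(y_i)_{i<n},\ z_0\neq0\quad\Longrightarrow\quad(z_i)_{i<n}\approx_K(\lambda y_i)_{i<n}\quad\text{for }\lambda=\|z_0\|/\|y_0\|.
\end{equation}
Indeed, with constants $a,b$ as in the definition, $1/b\le\lambda\le a$, so $\lambda b\le K$ and $\lambda/a\ge1/K$. The point is that $\lambda$ depends only on the first term.

In a space with a suppression unconditional basis the restrictions extend to contractions on the whole space, and for disjointly supported $v_1,\dots,v_k$,
\begin{equation}\label{eq:su}
\max_i\|v_i\|\le\|v_1+\dots+v_k\|\le k\max_i\|v_i\|.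
\end{equation}

\begin{lemma}\label{lem:perturb}
Let $(z_i)_{i<n}$, $n\le\omega$, be disjointly supported in a space with a suppression unconditional basis, and let $(y_i)$, $(y_i')$ be sequences in a normed space. If $(z_i)\approx_K(y_i)$ with $K\ge1$ and $\|y_i-y_i'\|\le2^{-i-2}\|z_i\|/K$ for all $i$, then $(z_i)\approx_{2K}(y_i')$.
\end{lemma}

\begin{proof}
By \eqref{eq:su}, $|c_i|\|z_i\|\le\|\sum c_kz_k\|$, so $\|\sum c_i(y_i-y_i')\|\le\frac1{2K}\|\sum c_kz_k\|$. It remains to note that $\frac1K-\frac1{2K}=\frac1{2K}$ and $K+\frac1{2K}\le2K$.
\end{proof}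

The index $\operatorname{Emb}((z_i),Y)$ does not change when $(z_i)$ is replaced by an equivalent sequence, since $(z_i)\approx_C(z_i')$ gives $\mathcal T((z_i),Y,K)\subseteq\mathcal T((z_i'),Y,KC^2)$, nor when $Y$ is replaced by an isomorphic space, by Lemma~\ref{lem:rank}(e). Let $X=(x_n)$ be a block sequence and let $(z_i)$ be a block sequence of $X$. Moving the nonzero coefficients of each $z_i$ with respect to $X$ to nearby nonzero rationals and applying Lemma~\ref{lem:perturb} with $y_i=z_i$, $K=1$, we obtain a block sequence $(z_i')\approx_2(z_i)$. Hence: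

\begin{lemma}\label{lem:rational}
Let the basis of $W$ be suppression unconditional and let $X=(x_n)$ be an infinite block sequence. To prove that $[x_n]$ with basis $X$ is $\beta$-minimal, or $\beta$-tight, it suffices to consider block subspaces spanned by block sequences of rational linear combinations of the $x_n$.
\end{lemma}

Finally, $c_0$-richness makes every block subspace universal for finite-dimensional spaces, arbitrarily far out.

\begin{lemma}\label{lem:universal}
Let the basis of $W$ be suppression unconditional and $c_0$-rich. For every finite-dimensional normed space $G$, infinite block sequence $(y_n)$ and $N\in\mathbb N$ there is a linear map $\psi:G\to\operatorname{span}(y_n)$ with $\psi v>N$ and $\|v\|\le\|\psi v\|\le3\|v\|$ for all $v\neq0$.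
\end{lemma}

\begin{proof}
Let $G\ne\{0\}$, let $v_1,\dots,v_p$ be a $\frac13$-net of its unit sphere, and let $\phi_t$ be norm-one functionals with $\phi_t(v_t)=1$. Then $\frac23\|v\|\le\max_t|\phi_t(v)|\le\|v\|$. Take $N<u_1<\dots<u_p$ as in the definition of $c_0$-richness and put $\psi v=\frac32\sum_t\phi_t(v)u_t$. Then $\|\psi v\|\le\frac32\cdot2\|v\|$, and $\|\psi v\|\ge\frac32\max_t|\phi_t(v)|\ge\|v\|$ by \eqref{eq:su}.
\end{proof}

The range of $\psi$ is finite-dimensional, so it lies in the span of finitely many $y_n$.

\section{Two games and a dichotomy}\label{sec:games}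

In this section and the next, $W$ is a space with a suppression unconditional, $c_0$-rich basis.

\subsection{Block sequences and diagonalization}
Let $V$ be the countable set of nonzero rational vectors. The letters $X,Y,Z$ denote infinite block sequences from $V$, and $[X]$ is the closed span of $X$. Let $\langle X\rangle$ be the set of nonzero rational linear combinations of terms of $X$; the same notation is used for finite sets of vectors. A sequence is \emph{in} $\langle X\rangle$ if all its terms are. Write $Y\le X$ if $Y$ is in $\langle X\rangle$, write $X/n$ for the tail of $X$ consisting of the terms $>n$, and write $Y\le^*X$ if $Y/n\le X$ for some $n$. The support of a vector in $\langle X\rangle$ is the union of the supports of the terms it uses, so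
\begin{equation}\label{eq:tail}
v\in\langle X\rangle,\ v>n\quad\Longrightarrow\quad v\in\langle X/n\rangle.
\end{equation}
A property $P$ of block sequences is \emph{persistent} if it passes from $X$ to every $X'\le^*X$, and \emph{dense below $X$} if every $X'\le X$ has some $X''\le X'$ with property $P$.

\begin{lemma}\label{lem:diag}
If $P_1,P_2,\dots$ are persistent and dense below $X$, some $X_\infty\le X$ has all of them.
\end{lemma}

\begin{proof}
Choose $X=X_0\ge X_1\ge\cdots$ with $X_k$ having $P_k$. Let the $k$-th term of $X_\infty$ be a term of $X_k$ beyond the previous ones. From the $k$-th term on, $X_\infty$ is in $\langle X_k\rangle$, so $X_\infty\le X$ and $X_\infty\le^*X_k$.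
\end{proof}

\subsection{The games}
Fix $\beta<\omega_1$ and an integer $K\ge1$. Player Q (he) asks for finite block sequences $d_0<d_1<\cdots$ to be embedded, and pays for each question by lowering an ordinal. Player E (she) answers by opening a new finite block sequence $F_r$ and giving images of the terms of $d_r$ in the span of everything she has opened so far. For finite block sequences, $d<d'$ compares the last term of $d$ with the first term of $d'$, and $d>n$ refers to the first term.

A \emph{state} is a finite sequence $s=((\xi_r,d_r,F_r,u_r))_{r\le i}$, or $s=\emptyset$, such that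
\begin{itemize}
\item $\beta>\xi_0>\dots>\xi_i$ are ordinals;
\item $d_r,F_r$ are nonempty finite block sequences from $V$, with $d_0<\dots<d_i$ and $F_0<\dots<F_i$;
\item $u_r$ is a sequence of the same length as $d_r$ in $\langle F_0\cup\dots\cup F_r\rangle$;
\item $d_0{}^\frown\cdots{}^\frown d_i\approx_Ku_0{}^\frown\cdots{}^\frown u_i$.
\end{itemize}
There are countably many states. Put $\xi(s)=\xi_i$ and $\xi(\emptyset)=\beta$. A \emph{question} at $s$ is a pair $(\xi,d)$ with $\xi<\xi(s)$ and $d$ a nonempty finite block sequence from $V$ after the $d_r$ of $s$. An \emph{answer} to it is a pair $(F,u)$ such that $s'=s^\frown(\xi,d,F,u)$ is a state. One round of each game, starting from $s$, runs as follows, and the next round starts from $s'$.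
\begin{description}
\item[Game $A_X(s)$.] E names $n\in\mathbb N$. Q asks a question $(\xi,d)$ with $d$ in $\langle X\rangle$, $d>n$, and names $Y\le X$. E gives an answer $(F,u)$ with $F$ in $\langle Y\rangle$.
\item[Game $B_X(s)$.] E names $Z\le X$. Q asks a question $(\xi,d)$ with $d$ in $\langle Z\rangle$, and names $n\in\mathbb N$. E gives an answer $(F,u)$ with $F$ in $\langle X\rangle$, $F>n$.
\end{description}
A player who cannot move loses; the ordinals decrease, so plays are finite. Formally, winning is defined by recursion on $\xi(s)$. \emph{E wins $A_X(s)$} if there is $n$ such that every move $(\xi,d,Y)$ of Q has an answer with $F$ in $\langle Y\rangle$ for which E wins $A_X(s')$. \emph{Q wins $B_X(s)$} if for every $Z\le X$ he has a move $(\xi,d,n)$ such that he wins $B_X(s')$ for every answer with $F$ in $\langle X\rangle$, $F>n$. If $\xi(s)=0$ there are no questions, so E wins $A_X(s)$ and Q does not win $B_X(s)$. We write $A_X^{\beta,K}$ and $B_X^{\beta,K}$ for the games that start from $\emptyset$.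

Game $A$ is hard for E: she controls only how far out the question lies, and Q dictates the subspace in which she must answer. Game $B$ is hard for Q: E dictates the subspace from which he must ask, and he controls only how far out the new part of the answer lies. So a win of E in $A$ is strong information in favor of minimality, and a win of Q in $B$ is strong information in favor of tightness. The images $u_r$ may use the earlier $F$'s because the nodes of the trees $\mathcal T((z_i),Y,K)$ are arbitrary sequences of vectors, not block sequences.

\begin{example}\label{ex:one}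
E wins $A_X^{1,6}$ for every $X$. She names $0$. Q must ask $(0,d)$ and names $Y$. Lemma~\ref{lem:universal} gives $\psi:\operatorname{span}(d)\to\operatorname{span}(Y)$ with $d\approx_3\psi(d)$, and Lemma~\ref{lem:perturb} turns $\psi(d)$ into a sequence $u$ in $\langle Y\rangle$ with $d\approx_6u$. She lets $F$ be an initial segment of $Y$ containing all terms used. Now Q has no question left.
\end{example}

\begin{lemma}[Persistence]\label{lem:persist}
For each state $s$, the properties ``E wins $A_X(s)$'' and ``Q wins $B_X(s)$'' of $X$ are persistent.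
\end{lemma}

\begin{proof}
Induction on $\xi(s)$. Let $X'/m\le X$. Suppose E wins $A_X(s)$ by naming $n$. In $A_{X'}(s)$ she names $\max(n,m)$. If Q plays $(\xi,d,Y)$, then by \eqref{eq:tail} $d$ is in $\langle X'/m\rangle\subseteq\langle X\rangle$ and $Y/m\le X$, so $(\xi,d,Y/m)$ is a move in $A_X(s)$ against $n$. It has an answer with $F$ in $\langle Y/m\rangle\subseteq\langle Y\rangle$ such that E wins $A_X(s')$, hence $A_{X'}(s')$ by induction.

Suppose Q wins $B_X(s)$ and E names $Z\le X'$. Then $Z/m\le X$; let $(\xi,d,n)$ be a winning reply to $Z/m$ in $B_X(s)$. Q plays $(\xi,d,\max(n,m))$. An answer with $F$ in $\langle X'\rangle$, $F>\max(n,m)$, has $F$ in $\langle X\rangle$ by \eqref{eq:tail} and $F>n$. So Q wins $B_X(s')$, hence $B_{X'}(s')$ by induction.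
\end{proof}

\subsection{The dichotomy}
The two strong outcomes are not complementary: if E does not win $A$, then Q can beat her when he is allowed to choose the target subspace, which says nothing yet about $B$. On a suitable block subspace the gap closes.

\begin{lemma}[Dichotomy]\label{lem:dich}
For every state $s$ and every $X$ there is $X'\le X$ such that E wins $A_{X'}(s)$ or Q wins $B_{X'}(s)$.
\end{lemma}

\begin{proof}
Induction on $\xi(s)$; the case $\xi(s)=0$ was noted above. There are countably many one-round extensions $s'$ of $s$. For each, the property ``E wins $A_X(s')$ or Q wins $B_X(s')$'' is persistent, and dense by induction. By Lemma~\ref{lem:diag} there is $X_0\le X$ such that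
\begin{equation}\label{eq:decided}
\text{for every one-round extension $s'$ of $s$, E wins $A_{X_0}(s')$ or Q wins $B_{X_0}(s')$.}
\end{equation}
An answer $(F,u)$ to a question $q$ at $s$ is \emph{winning} if E wins $A_{X_0}(s')$ for the resulting state $s'$. Call $q$ \emph{good for $X''$} if for every $Y\le X''$ it has a winning answer with $F$ in $\langle Y\rangle$, and \emph{bad for $X''$} if for some $n$ it has no winning answer with $F$ in $\langle X''\rangle$, $F>n$.

Both properties of $X''$ are persistent. Let $X'''/m\le X''$. If $q$ is good for $X''$ and $Y\le X'''$, then $Y/m\le X''$, and a winning answer in $\langle Y/m\rangle$ is one in $\langle Y\rangle$. If $q$ is bad for $X''$ with witness $n$, then $\max(n,m)$ is a witness for $X'''$ by \eqref{eq:tail}. Moreover, if $q$ is not good for $X''$, some $Y\le X''$ contains no winning answer, and $q$ is bad for $Y$. So ``$q$ is good or bad'' is persistent and dense, and Lemma~\ref{lem:diag} gives $X_1\le X_0$ for which each of the countably many questions at $s$ is good or bad.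

\emph{Case I: for some $X_2\le X_1$, every question $(\xi,d)$ with $d$ in $\langle X_2\rangle$ is good for $X_1$.} Then E wins $A_{X_2}(s)$. She names $0$. If Q plays $(\xi,d,Y)$, then $Y\le X_2\le X_1$, so there is a winning answer with $F$ in $\langle Y\rangle$. She wins $A_{X_0}(s')$, hence $A_{X_2}(s')$ by persistence.

\emph{Case II: otherwise.} Every $Z\le X_1$ admits a question $(\xi,d)$ with $d$ in $\langle Z\rangle$ that is not good, hence bad, for $X_1$. Then Q wins $B_{X_1}(s)$. To $Z$ he replies with such a question and a witness $n$. An answer with $F$ in $\langle X_1\rangle$, $F>n$, is not winning, so by \eqref{eq:decided} Q wins $B_{X_0}(s')$, hence $B_{X_1}(s')$.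
\end{proof}

\section{From the games to the index}\label{sec:index}

One round of the game corresponds to $\omega$ in the rank, because a question $d$ may have any finite length.

\subsection{A win of E gives minimality}
Consider first $\beta=1$. Suppose E wins $A_X^{1,K}$ by naming $n$, and let $Z=(z_i)$, $Y=(y_i)\le X$. Fix $p$ and choose $N_0\ge p$ with $z_{N_0}>n$. The vectors $z_0,\dots,z_{N_0-1}$ cannot be asked, so we send them by hand to multiples of $y_0,\dots,y_{N_0-1}$, at the price of a constant depending on $N_0$. For any $N>N_0$, let Q ask $(0,(z_{N_0},\dots,z_{N-1}))$ and name the tail $(y_i)_{i\ge N_0}$. Her answer is supported away from $y_0,\dots,y_{N_0-1}$, so by unconditionality it extends the handmade node with a constant independent of $N$. That node has rank $\ge\omega$, the root has rank $\ge\omega+p$, and $\operatorname{Emb}(Z,[Y])\ge\omega\cdot2$.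

For $\beta=2$ this breaks down. After the first question, ending with $z_{N-1}$, E names a new integer that depends on the question and may exceed $\min\operatorname{supp}z_N$. Then Q cannot continue with $z_N$, while a node of the tree must not skip any $z_i$. The remedy is a second copy of the game. Its integer is known before $N$ is chosen, so we can make the first question long enough that $z_N$ lies beyond it, ask the next question in the second copy, and alternate.

\begin{lemma}\label{lem:min}
If E wins $A_X^{\beta,K}$ for some $K$, then $\operatorname{Emb}(Z,Y)\ge\omega(\beta+1)$ for all block subspaces $Z,Y$ of $[X]$.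
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rational} we may work with block sequences $Z=(z_i)$, $Y=(y_i)\le X$. For each state $s$ such that E wins $A_X(s)$ fix a winning integer $n(s)$. Fix $p\ge1$ and $N_0\ge p$ with $z_{N_0}>n(\emptyset)$, and put $y_i^0=\frac{\|z_i\|}{\|y_i\|}y_i$ for $i<N_0$. By \eqref{eq:su}, both $\|\sum_{i<N_0}c_iz_i\|$ and $\|\sum_{i<N_0}c_iy_i^0\|$ lie between $\max|c_i|\|z_i\|$ and $N_0$ times this number, so $(z_i)_{i<N_0}\approx_{N_0}(y^0_i)_{i<N_0}$. Let $K'=3\max(K,N_0)$ and $\mathcal T=\mathcal T((z_i),[Y],K'^2)$.

A \emph{configuration} $c$ consists of states $s_1,s_2$, an integer $N\ge N_0$ and a designated copy $a\in\{1,2\}$ such that: E wins $A_X(s_1)$ and $A_X(s_2)$; the terms of the questions $d$ in $s_1$ and in $s_2$ form a partition of $\{z_{N_0},\dots,z_{N-1}\}$; all the $F$'s in $s_1,s_2$ are in $\langle Y\rangle$, lie beyond $y_{N_0-1}$, and have pairwise disjoint supports; and $z_N>n(s_a)$. Let $t_c$ be the sequence of images of $z_0,\dots,z_{N-1}$ given by the $y_i^0$ and the $u$'s, and let $\xi(c)=\min(\xi(s_1),\xi(s_2))$.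

We have $t_c\in\mathcal T$. Split a combination $v$ of $z_0,\dots,z_{N-1}$ as $v_0+v_1+v_2$ (prefix, copy $1$, copy $2$), with image $v'=v_0'+v_1'+v_2'$. The $v_b$ are disjointly supported, so are the $v'_b$, and on each part the norms agree up to the factor $\max(K,N_0)$. Hence $\|v'\|\le\max(K,N_0)\sum_b\|v_b\|\le K'\|v\|$ by \eqref{eq:su}, and the same argument with the roles exchanged gives $\|v\|\le K'\|v'\|$.

\emph{Claim: $t_c$ has rank $\ge\omega\,\xi(c)$ in $\mathcal T$.} Induction on $\xi(c)$; for $\xi(c)=0$ there is nothing to prove. Let $\xi'<\xi(c)$ and $n\ge1$. Let $b\ne a$ be the other copy and choose $N'\ge N+n$ with $z_{N'}>n(s_b)$. In $A_X(s_a)$ let Q ask $(\xi',(z_N,\dots,z_{N'-1}))$, which is allowed since $z_N>n(s_a)$, and name a tail of $Y$ beyond $y_{N_0-1}$ and all the $F$'s of both copies. A winning answer of E produces a state $s_a'$. The states $s_a',s_b$, the integer $N'$ and the designated copy $b$ form a configuration $c'$ with $\xi(c')=\xi'$, because $\xi'<\xi(s_b)$, and $t_{c'}$ extends $t_c$ by at least $n$ terms. By induction and Lemma~\ref{lem:rank}(c), $t_c$ has rank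 $\ge\omega\xi'+n$. Now use \eqref{eq:sup} and Lemma~\ref{lem:rank}(a).

The configuration $s_1=s_2=\emptyset$, $N=N_0$, $a=1$ has $\xi(c)=\beta$ and $t_c$ of length $N_0\ge p$. So the root has rank $\ge\omega\beta+p$ and $\operatorname{rank}(\mathcal T)>\omega\beta+p$. As $p$ is arbitrary, $\operatorname{Emb}(Z,[Y])\ge\omega\beta+\omega$.
\end{proof}

Unconditionality is what allows the two interlaced partial embeddings to be glued.

\subsection{A win of Q gives tightness}
Suppose the index of $Z$ in a space spanned by the basis vectors outside infinitely many intervals $I_a$ exceeds $\omega\beta$. Then E can try to survive $B_X^{\beta,K}$ by always naming $Z$ and reading her answers off nodes of high rank: a question forces her to extend the node by finitely many terms, which costs less than $\omega$, while Q lowers his ordinal by at least one. The obstacle is the integer $n$ named by Q, beyond which her new coordinates must lie. We therefore make $I_a$ so long that it reaches beyond every integer Q can name after a play in which E used only coordinates below $I_a$. For this there must be only finitely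 many such plays, so E's answers are taken from finite nets. In the first round E also has to get rid of the coordinates below the first interval; this is where $c_0$-richness is used.

\begin{lemma}\label{lem:tight}
If Q wins $B_X^{\beta,K}$ for all integers $K\ge1$, then $[X]$, with basis $X=(x_n)$, is $\omega\beta$-tight.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rational} it suffices to find intervals for a block sequence $Z=(z_l)\le X$. For each $K$, and each state $s$ for the parameters $\beta,K$ such that Q wins $B_X(s)$, fix a winning reply $\sigma_K(s)=(\xi,d,n)$ to $Z$. Put $\delta_l^K=2^{-l-2}\|z_l\|/K$. For finite $J\subseteq\mathbb N$ let $\mathcal N(J,l,K)$ be a finite set of rational combinations of $(x_n)_{n\in J}$ such that every vector of norm $\le K\|z_l\|$ in $\operatorname{span}(x_n)_{n\in J}$ is within $\frac12\delta^K_l$ of it.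

\emph{Net states.} If $d_0<d_1<\cdots$ are in $\langle Z\rangle$, let $l_r$ be least such that $d_r$ lies in $\operatorname{span}(z_l)_{l<l_r}$, and $l_{-1}=0$. The last term of $d_{r-1}$ uses $z_{l_{r-1}-1}$, so $d_r$ lies in $\operatorname{span}(z_l)_{l_{r-1}\le l<l_r}$; in particular $l_r>l_{r-1}$. A \emph{$(K,m)$-state} is a state reached from $\emptyset$ by finitely many rounds of $B_X^{\beta,K}$ in which E names $Z$, Q plays $\sigma_K$, and E's answer in round $r$ has the form: $F_r=(x_n)_{n\in J_r}$ with $J_r\subseteq[0,m)$, and $u_r$ is the image of $d_r$ under a linear map $z_l\mapsto y_l^\#$ with $y_l^\#\in\mathcal N(J_0\cup\dots\cup J_r,l,K)$ for $l_{r-1}\le l<l_r$. Q wins from every such state, so $\sigma_K$ is defined on it. The sets $J_r$ are nonempty and disjoint, so there are at most $m$ rounds; in each, Q's move is determined and E has finitely many choices. Hence there are finitely many $(K,m)$-states. A $(K,m)$-state is a $(K,m')$-state for $m'\ge m$.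

\emph{The intervals.} Let $\min I_0=1$ and $\min I_{a+1}=\max I_a+2$. Given $\min I_a$, let $N_a$ be the largest integer $n$ occurring in $\sigma_K(s)$ for $1\le K\le a$ and $s$ a $(K,\min I_a)$-state ($N_0=0$). Choose $q_a\ge\min I_a$ with $x_{q_a}>N_a$. By Lemma~\ref{lem:universal} for the sequence $(x_n)_{n\ge q_a}$, we can choose $\max I_a\ge q_a$ so large that, with $I_a^+=[q_a,\max I_a]$, there is a linear map
\[
\psi_a:\operatorname{span}(x_n)_{n<\min I_a}\to\operatorname{span}(x_n)_{n\in I_a^+}\quad\text{with}\quad\|v\|\le\|\psi_av\|\le3\|v\|.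
\]

\emph{Moving the initial coordinates.} Let $A\subseteq\mathbb N$ be infinite, $Y_A=[x_n]_{n\notin\bigcup_{a\in A}I_a}$, and suppose $\operatorname{Emb}(Z,Y_A)>\omega\beta$. By Lemma~\ref{lem:rank}(d) there is an integer $K_0\ge1$ such that the root of $\mathcal T=\mathcal T((z_l),Y_A,K_0)$ has rank $\ge\omega\beta$. Let $K=8K_0$ and $\delta_l=\delta_l^K$, pick $a_0\in A$ with $a_0\ge K$, and put
\[
U=I_{a_0}^+\cup\Big\{n>\max I_{a_0}:n\notin\bigcup_{a\in A}I_a\Big\}.
\]
A vector $y\in Y_A$ has no $X$-coordinates in $I_{a_0}$, so $y=y'+y''$ with $y'$ below and $y''$ above $I_{a_0}$. Put $Ry=\psi_{a_0}y'+y''\in[x_n]_{n\in U}$. By \eqref{eq:su}, $\|Ry\|\ge\max(\|y'\|,\|y''\|)\ge\frac12\|y\|$ and $\|Ry\|\le3\|y'\|+\|y''\|\le4\|y\|$. If $(y_l)_{l<n}\in\mathcal T$ is nonempty and $\lambda=\|z_0\|/\|y_0\|$, then \eqref{eq:lambda} gives $(z_l)\approx_{4K_0}(\lambda Ry_l)$, and Lemma~\ref{lem:perturb} gives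
\begin{equation}\label{eq:sharp}
\|\lambda Ry_l-y_l^\#\|\le\delta_l\text{ for }l<n\quad\Longrightarrow\quad(z_l)_{l<n}\approx_K(y_l^\#)_{l<n}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.9cm]
\fill[gray!35] (1.8,-0.18) rectangle (4.2,0.18);
\fill[gray!35] (6,-0.18) rectangle (7.4,0.18);
\fill[gray!35] (8.6,-0.18) rectangle (9.4,0.18);
\fill[gray!35] (10.6,-0.18) rectangle (12,0.18);
\draw (0,0) -- (12.6,0);
\draw[line width=2pt] (3,0) -- (6,0);
\draw[line width=2pt] (7.4,0) -- (8.6,0);
\draw[line width=2pt] (9.4,0) -- (10.6,0);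
\draw (3,-0.18) -- (3,0.18) node[above] {\scriptsize $q_{a_0}$};
\draw (6.8,-0.18) -- (6.8,0.18) node[above] {\scriptsize $q_{a_1}$};
\node at (3,0.95) {$I_{a_0}$};
\node at (6.7,0.95) {$I_{a_1}$};
\node at (9,0.95) {$I_a$};
\node at (11.3,0.95) {$I_{a_2}$};
\node at (5.1,-0.5) {$J_0$};
\node at (8,-0.5) {$J_1$};
\node at (10,-0.5) {$J_1$};
\draw[->] (0.9,-0.25) to[bend right=35] (3.6,-0.25);
\node at (2.2,-1.05) {$\psi_{a_0}$};
\end{tikzpicture}
\caption{Indices $n$ of the basis $(x_n)$ in the proof of Lemma~\ref{lem:tight}. The shaded intervals $I_a$, $a\in A$, are deleted from the target space. The map $\psi_{a_0}$ moves the coordinates below $I_{a_0}$ into $[q_{a_0},\max I_{a_0}]$. The thick sets $J_0,J_1$ are opened by E in rounds $0$ and $1$; $J_i$ starts at or after $q_{a_i}$, hence beyond the integer named by Q in round $i$.}\label{fig:intervals}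
\end{figure}

\emph{The run.} We let E play $B_X^{\beta,K}$ against $\sigma_K$ so that after round $i$ there are a node $t_i=(y_l)_{l<l_i}\in\mathcal T$ extending $t_{i-1}$ and indices $a_0<\dots<a_{i+1}$ in $A$ with the following properties: $t_i$ has rank $\ge\omega\xi_i$; $J_0\cup\dots\cup J_i=U\cap[0,\min I_{a_{i+1}})$; $\|\lambda Ry_l-y_l^\#\|\le\delta_l$ for $l<l_i$; and the state is a $(K,\min I_{a_{i+1}})$-state. For $i=-1$ take $t_{-1}=\emptyset$, $\xi_{-1}=\beta$ and the empty state. See Figure~\ref{fig:intervals}.

In round $i$, E names $Z$ and $\sigma_K$ gives $(\xi_i,d_i,n_i)$. Since $K\le a_0\le a_i$ and the current state is a $(K,\min I_{a_i})$-state, $n_i\le N_{a_i}$. The node $t_{i-1}$ has rank $\ge\omega\xi_{i-1}\ge\omega\xi_i+\omega$, so by Lemma~\ref{lem:rank}(c) it has an extension of length $\ge l_i$ and rank $\ge\omega\xi_i$. Let $t_i$ be the initial segment of length $l_i$ of that extension; it also has rank $\ge\omega\xi_i$. The vectors $\lambda Ry_l$ lie in $[x_n]_{n\in U}$, so there is $a_{i+1}>a_i$ in $A$ such that for $l_{i-1}\le l<l_i$ the vector $\lambda Ry_l$ is within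 $\frac12\delta_l$ of its truncation to the indices $n<\min I_{a_{i+1}}$. Put $J_i=U\cap[\min I_{a_i},\min I_{a_{i+1}})$; for $i=0$ this equals $U\cap[0,\min I_{a_1})$.

The set $J_i$ is nonempty: it contains $\max I_{a_i}+1$, which lies in no interval $I_a$. All its elements are $\ge q_{a_i}$: for $i=0$ because $\min U=q_{a_0}$, and for $i\ge1$ because $U\cap I_{a_i}=\emptyset$. So $F_i=(x_n)_{n\in J_i}$ satisfies $F_i>N_{a_i}\ge n_i$ and comes after the earlier $F$'s. The truncation of $\lambda Ry_l$ has norm $\le4K_0\|z_l\|\le K\|z_l\|$, so there is $y_l^\#\in\mathcal N(J_0\cup\dots\cup J_i,l,K)$ within $\delta_l$ of $\lambda Ry_l$, for $l_{i-1}\le l<l_i$. By \eqref{eq:sharp} the linear map $z_l\mapsto y_l^\#$, $l<l_i$, distorts norms by at most $K$ in either direction. Hence the image $u_i$ of $d_i$ consists of nonzero vectors, which are rational combinations of $F_0\cup\dots\cup F_i$ because $d_i$ is in $\langle Z\rangle$, and $d_0{}^\frown\cdots{}^\frown d_i\approx_Ku_0{}^\frown\cdots{}^\frown u_i$. So $(F_i,u_i)$ is a legal answer and all properties hold for $i$.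

The run never stops, and $\xi_0>\xi_1>\cdots$ is an infinite decreasing sequence of ordinals. This contradiction shows $\operatorname{Emb}(Z,Y_A)\le\omega\beta$.
\end{proof}

\subsection{Stabilization}

\begin{proof}[Proof of Proposition~\ref{prop:stab}]
Call $\eta<\omega_1$ \emph{lost} if there is $X$ such that Q wins $B_X^{\eta,K}$ for all integers $K\ge1$. We use twice the following observation. If, for some $X'$, E wins $A_{X''}^{\eta,K}$ for no $X''\le X'$ and no $K$, then $\eta$ is lost. Indeed, by Lemma~\ref{lem:dich} the persistent property ``Q wins $B^{\eta,K}$'' is then dense below $X'$ for each $K$, and Lemma~\ref{lem:diag} applies.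

\emph{Some ordinal is lost.} Choose $\eta<\omega_1$ with $\omega(\eta+1)>\beta_0$. If E won $A_X^{\eta,K}$ with $X=(x_n)$, Lemma~\ref{lem:min} would give $\operatorname{Emb}((x_{2n}),[x_{2n+1}])>\beta_0$ for two disjoint rational block sequences, against the hypothesis. So $\eta$ is lost.

Let $\beta$ be the least lost ordinal, witnessed by $X$. Then $\beta\ge1$, since Q does not win when he has no question. For $\beta'<\beta$, the property ``E wins $A^{\beta',K}$ for some $K$'' is persistent, and it is dense below $X$ by the observation, since $\beta'$ is not lost. Lemma~\ref{lem:diag} over the countably many $\beta'<\beta$ gives $X_1\le X$ with all these properties. By Lemma~\ref{lem:min} and \eqref{eq:sup}, $\operatorname{Emb}(Z,Y)\ge\sup_{\beta'<\beta}\omega(\beta'+1)=\omega\beta$ for all block subspaces $Z,Y$ of $[X_1]$. By persistence Q wins $B_{X_1}^{\beta,K}$ for all $K$, so $[X_1]$ is $\omega\beta$-tight by Lemma~\ref{lem:tight}.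
\end{proof}

\section{Regular families}\label{sec:families}

We turn to the construction. The norm will prescribe how many successive vectors can be added at a fixed cost, and ``how many'' is measured by families of finite sets. A \emph{spread} of $\{a_1<\dots<a_n\}$ is a set $\{b_1<\dots<b_n\}$ with $a_i\le b_i$. A family $\mathcal F$ of finite subsets of $\mathbb N$ is \emph{regular} if it contains the singletons, is \emph{hereditary} (closed under subsets), is \emph{spreading} (closed under spreads), and no infinite set has all its finite subsets in $\mathcal F$. For a hereditary family the last condition says that no infinite set has infinitely many of its initial segments in $\mathcal F$. Examples are $\mathcal R_0=\{F:|F|\le1\}$ and $\mathcal S=\{F:F=\emptyset\text{ or }|F|\le\min F+1\}$. Put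
\begin{gather*}
\mathcal A^+=\{F:F=\emptyset\text{ or }F\setminus\{\min F\}\in\mathcal A\},\qquad\mathcal A\sqcup\mathcal B=\{A\cup B:A\in\mathcal A,\ B\in\mathcal B\},\\
\mathcal A[\mathcal B]=\Big\{\bigcup_{i\le d}B_i:\ d\ge0,\ B_1<\dots<B_d\text{ nonempty in }\mathcal B,\ \{\min B_i\}_{i\le d}\in\mathcal A\Big\}.
\end{gather*}
These operations are monotone in $\mathcal A$ and $\mathcal B$.

\begin{lemma}\label{lem:ops}
If $\mathcal A,\mathcal B$ are regular, so are $\mathcal A\cup\mathcal B$, $\mathcal A^+$, $\mathcal A\sqcup\mathcal B$ and $\mathcal A[\mathcal B]$. Moreover $\mathcal A\subseteq\mathcal A^+$, and $\mathcal A\cup\mathcal B$ is contained in $\mathcal A\sqcup\mathcal B$ and in $\mathcal A[\mathcal B]$.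
\end{lemma}

\begin{proof}
The inclusions hold because $\mathcal A,\mathcal B$ are hereditary and contain $\emptyset$ and the singletons (in $\mathcal A[\mathcal B]$ take all $B_i$ singletons, or $d=1$); so the new families contain the singletons.

\emph{Hereditary.} If $\emptyset\ne G\subseteq F$, then $G\setminus\{\min G\}\subseteq F\setminus\{\min F\}$. If $G\subseteq A\cup B$, then $G=(G\cap A)\cup(G\cap B)$. If $G\subseteq\bigcup B_i$, the nonempty sets $G\cap B_i$ are in $\mathcal B$ and their minima form a spread of a subset of $\{\min B_i\}$.

\emph{Spreading.} A spread of $F$ is $\varphi(F)$ with $\varphi$ increasing and $\varphi(n)\ge n$ on $F$. Such a $\varphi$ commutes with unions and minima, preserves the order of successive sets, and maps each subset of $F$ to a spread of it.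

\emph{No infinite set.} Let $N$ be infinite with all initial segments in the new family. For $\mathcal A\cup\mathcal B$, infinitely many of them lie in one of the two families. For $\mathcal A^+$, all initial segments of $N\setminus\{\min N\}$ lie in $\mathcal A$. For $\mathcal A\sqcup\mathcal B$, write the initial segments as $A_n\cup B_n$ and pass to a subsequence along which $A_n\to A$ and $B_n\to B$ pointwise. Then $A\cup B=N$, every finite subset of $A$ is contained in some $A_n$ and so lies in $\mathcal A$, every finite subset of $B$ lies in $\mathcal B$ for the same reason, and one of $A,B$ is infinite.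

For $\mathcal A[\mathcal B]$, write $N=B_1\cup B_2\cup\cdots$ with $B_1<B_2<\cdots$, each $B_r$ being the longest initial segment of the rest of $N$ that lies in $\mathcal B$; it exists and is nonempty since $\mathcal B$ is regular. Fix $s$ and write the initial segment $B_1\cup\dots\cup B_s$ as $C_1\cup\dots\cup C_d$ as in the definition of $\mathcal A[\mathcal B]$. Let $\min B_r\in C_{c(r)}$; then $c$ is nondecreasing. If $c(r)=c(r+1)$, then $C_{c(r)}\supseteq B_r\cup\{\min B_{r+1}\}$, because the $C$'s are successive and cover the segment; this contradicts the maximality of $B_r$. So $c$ is strictly increasing, and $\min B_r\ge\min C_{c(r)}$. Hence $\{\min B_r\}_{r\le s}\in\mathcal A$ for every $s$. In all four cases we have contradicted the regularity of $\mathcal A$ or $\mathcal B$.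
\end{proof}

Identify a finite set with its increasing enumeration. A regular family $\mathcal F$ is then a countable well-founded tree. For infinite $M\subseteq\mathbb N$ let $\rho^{\mathcal F}_M$ be the rank function of the tree $\{F\in\mathcal F:F\subseteq M\}$. The map sending $n$ to the $n$-th element of $M$ takes members of $\mathcal F$ to spreads, so Lemma~\ref{lem:rank}(e) gives
\begin{equation}\label{eq:spreadrank}
\rho^{\mathcal F}_M(\emptyset)\ge\rho^{\mathcal F}_{\mathbb N}(\emptyset).
\end{equation}
For example, $\rho^{\mathcal S}_{\mathbb N}(\{n\})=n$ and $\rho^{\mathcal S}_{\mathbb N}(\emptyset)=\omega$.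

\begin{lemma}\label{lem:bigrank}
For every $\gamma<\omega_1$ there is a regular family $\mathcal R_\gamma$ with $\rho_{\mathbb N}^{\mathcal R_\gamma}(\emptyset)\ge\gamma$.
\end{lemma}

\begin{proof}
Recursion on $\gamma$, starting from $\mathcal R_0$. Let $\mathcal R_{\eta+1}=\mathcal R_\eta^+$. The map $F\mapsto\{0\}\cup F$ on $\{F\in\mathcal R_\eta:F\subseteq[1,\infty)\}$ shows, with \eqref{eq:spreadrank}, that $\{0\}$ has rank $\ge\eta$ in $\mathcal R_{\eta+1}$, so $\emptyset$ has rank $\ge\eta+1$. For a limit $\lambda=\sup_{k\in\mathbb N}\eta_k$ with $\eta_k<\lambda$, let $\mathcal R_\lambda$ consist of $\emptyset$ and the $F$ with $F\in\mathcal R_{\eta_k}$ for some $k\le\min F$. It contains the singletons ($k=0$), and it is hereditary and spreading because minima do not decrease under passing to nonempty subsets or spreads. If all initial segments of an infinite $N$ were in $\mathcal R_\lambda$, infinitely many would be in one $\mathcal R_{\eta_k}$ with $k\le\min N$. Finally $\mathcal R_\lambda$ contains $\{F\in\mathcal R_{\eta_k}:F\subseteq[k,\infty)\}$, so $\emptyset$ has rank $\ge\eta_k$ for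 all $k$ by \eqref{eq:spreadrank}.
\end{proof}

The next lemma says that every regular family $\mathcal G$ is negligible inside a larger regular family. A \emph{convex combination} on a finite set $F$ is a family $(a_t)_{t\in F}$ with $a_t\ge0$ and $\sum a_t=1$; it is \emph{$(\mathcal G,\varepsilon)$-small} if $\sum_{t\in G\cap F}a_t<\varepsilon$ for all $G\in\mathcal G$. For $\mathcal G=\mathcal R_0$, a set $F$ carries a small combination exactly when $|F|>1/\varepsilon$ (take the average), and the lemma holds with $\mathcal E=\{F:|F|\le1/\varepsilon+1\}$.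

\begin{lemma}\label{lem:small}
Let $\mathcal G$ be regular and $0<\varepsilon\le1$. There is a regular family $\mathcal E$ such that every infinite $M\subseteq\mathbb N$ has a nonempty finite initial segment $F\in\mathcal E$ carrying a $(\mathcal G,\varepsilon)$-small convex combination.
\end{lemma}

\begin{proof}
View $\mathcal G$ as a subset of $2^{\mathbb N}$. It is compact: a pointwise limit of members has all its finite subsets in $\mathcal G$, so it is finite and belongs to $\mathcal G$. The functions $\pi_m\in C(\mathcal G)$, $\pi_m(G)=1$ if $m\in G$ and $0$ otherwise, are uniformly bounded and tend to $0$ pointwise. By the Riesz representation theorem and dominated convergence they are weakly null, and by Mazur's theorem (the weak and norm closures of a convex set agree) some convex combination of $(\pi_m)_{m\in M}$ has norm $<\varepsilon$. Its coefficients form a small convex combination.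

Let $\mathcal B$ be the family of finite sets carrying a small convex combination. It is closed under finite supersets, since zero coefficients are allowed, so every infinite $M$ has an initial segment in $\mathcal B$. If a spread $\varphi(F)$ is in $\mathcal B$ with coefficients $(a'_t)$, then $F\in\mathcal B$ with $a_t=a'_{\varphi(t)}$, because $\varphi(G\cap F)\in\mathcal G$ for $G\in\mathcal G$. So the family $\mathcal N$ of finite sets not in $\mathcal B$ is hereditary and spreading, and $\emptyset\in\mathcal N$. Let $\mathcal E=\{F:F=\emptyset\text{ or }F\setminus\{\max F\}\in\mathcal N\}$. It contains the singletons, it is spreading, and it is hereditary since $\emptyset\ne G\subseteq F$ gives $G\setminus\{\max G\}\subseteq F\setminus\{\max F\}$. If all initial segments of an infinite set were in $\mathcal E$, all would be in $\mathcal N$, which is impossible. So $\mathcal E$ is regular, and the shortest initial segment of $M$ in $\mathcal B$ is nonempty and lies in $\mathcal E$.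
\end{proof}

\section{The space $W$}\label{sec:space}

Fix $\gamma<\omega_1$. Let $c_{00}$ be the space of finitely supported real sequences with unit vectors $e_n$ and pairing $f(x)=\sum f_nx_n$, and let $c_{00}(\mathbb Q)$ be the set of its rational elements. We define a set $D\subseteq c_{00}(\mathbb Q)$, the norm $\|x\|_D=\sup_{f\in D}f(x)$ on test vectors $x$, and let $W$ carry the dual norm. Then $D$ is essentially the unit ball of $W$, and each rule that produces elements of $D$ is an upper estimate in $W$. A finite block sequence $(g_s)$ is \emph{$\mathcal F$-admissible} if $\{\min\operatorname{supp}g_s\}\in\mathcal F$. For regular $\mathcal F$, admissibility survives restricting the $g_s$ and dropping the terms that become zero, since the new minima form a spread of a subset of the old ones. The rule of \emph{weight $i$} divides the sum of an $\mathcal F_i$-admissible sequence by $m_i$. For even $i$ it applies to all admissible sequences; for odd $i$, only to coded ones.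

\subsection{Parameters}
Let $m_i=2^{2^i}$, so $m_0=2$ and $m_{i+1}=m_i^2$. Let $\mathcal F_0=\mathcal R_\gamma\cup\mathcal S$. For $j\ge1$, given $\mathcal F_{j-1}$, define
\[
\Phi_j(\mathcal G)=\mathcal F_{j-1}^+\sqcup\mathcal F_{j-1}^+[\mathcal G],\qquad\mathcal G_j^0=\mathcal R_0,\quad\mathcal G_j^{q+1}=\Phi_j(\mathcal G_j^q),\quad\mathcal G_j=\mathcal G_j^{2^{j+1}},\qquad\varepsilon_j=m_j^{-4}.
\]
Let $\mathcal E_j$ be given by Lemma~\ref{lem:small} for $(\mathcal G_j,\varepsilon_j)$, let $\mathcal E_j^{[1]}=\mathcal E_j$, $\mathcal E_j^{[p+1]}=\mathcal E_j[\mathcal E_j^{[p]}]$, and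
\[
\mathcal F_j=\mathcal F_{j-1}\cup\mathcal E_j^{[p_j]},\qquad p_j=2^j+1,\quad\text{so that }2^{p_j}=2m_j.
\]
By Lemma~\ref{lem:ops} all these families are regular, $\mathcal F_{j-1}\cup\mathcal E_j\subseteq\mathcal F_j$, $\mathcal F_{j-1}^+\subseteq\mathcal G^1_j$, and $\mathcal G_j^q\subseteq\mathcal G_j^{q+1}$. A $(\mathcal G_j,\varepsilon_j)$-small convex combination will be called \emph{$j$-small}. The family $\mathcal G_j^q$ will contain the places at which an element of $D$ can act with full strength after it has been unfolded $q$ times through rules of weight $<j$. A $j$-small combination gives these places negligible mass, and it lives on a set in $\mathcal F_j$, so the rule of weight $j$ can add along it.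

\subsection{The set $D$}
Let $\mathrm{Seq}$ be the countable set of finite sequences from $c_{00}(\mathbb Q)$, including $\emptyset$, and fix pairwise disjoint infinite sets $\Lambda_\varphi$, $\varphi\in\mathrm{Seq}$, of even integers $\ge2$. This is the coding: a number in $\Lambda_\varphi$ determines $\varphi$.

Let $D_0$ be the rational convex hull of $\{\pm e_n:n\in\mathbb N\}$ and $D_{-1}^i=\emptyset$. Given $D_n$ and the $D^i_{n-1}$, define:
\begin{itemize}
\item for even $i$, $D_n^i$ is the set of all $\frac1{m_i}\sum_{s\le d}f_s$ with $d\ge0$ and $(f_s)_{s\le d}$ an $\mathcal F_i$-admissible sequence in $D_n$;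
\item for odd $i$, $D_n^i$ is the set of all $\pm\frac1{m_i}\sum_{s\le d}Ef_s$ with $d\ge0$, $E\subseteq\mathbb N$, $(f_s)_{s\le d}$ $\mathcal F_i$-admissible, and $f_s\in D_{n-1}^{w_s}$ for some $w_s\in\Lambda_{(f_1,\dots,f_{s-1})}$ with $w_s>i$;
\item $D_{n+1}$ is the rational convex hull of $D_n\cup\bigcup_iD_n^i$.
\end{itemize}
Put $D=\bigcup_nD_n$ and $D^i=\bigcup_nD_n^i$; elements of $D^i$ are said to have \emph{weight $i$} (weights need not be unique). For odd $i$, a sequence $(f_s)_{s\le d}$ is \emph{$i$-special with weights $(w_s)$} if it is $\mathcal F_i$-admissible, $w_s\in\Lambda_{(f_1,\dots,f_{s-1})}$, $w_s>i$ and $f_s\in D^{w_s}$.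

\begin{lemma}\label{lem:D}
\begin{enumerate}
\item[(D1)] $D^i\subseteq D\subseteq c_{00}(\mathbb Q)$, and $D$ is the rational convex hull of $\{\pm e_n\}\cup\bigcup_iD^i$.
\item[(D2)] For even $i$, $D^i$ is the set of all $\frac1{m_i}\sum f_s$ with $(f_s)$ $\mathcal F_i$-admissible in $D$. For odd $i$, $D^i$ is the set of all $\pm\frac1{m_i}\sum Ef_s$ with $(f_s)$ $i$-special and $E\subseteq\mathbb N$.
\item[(D3)] $D=-D$, and $D$ and each $D^i$ are closed under restrictions.
\item[(D4)] Every $h\in D^i$ has the form $\pm\frac1{m_i}\sum h_s$ with $(h_s)$ $\mathcal F_i$-admissible in $D$. The coordinates of $f\in D$ are bounded by $1$, and those of $h\in D^i$ by $1/m_i$; so $|h(x)|\le\|x\|_{\ell_1}/m_i$.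
\end{enumerate}
\end{lemma}

\begin{proof}
From $D_n\subseteq D_{n+1}$ we get $D_n^i\subseteq D_{n+1}^i$ for even $i$, and from this, one level down, for odd $i$. So finitely many elements of $D$, or of sets $D^w$, lie in a common level, which gives (D1) and (D2). (D3) is proved for $D_n$, $D^i_n$ by induction. The set $D_0$ is symmetric, contains $0$ and is closed under restrictions. For even $i$, negate or restrict each $f_s$ and drop the zero terms; for odd $i$, change the sign or replace $E$ by $E\cap E'$. Both properties pass to rational convex hulls. For (D4) and odd $i$, let the $h_s$ be the nonzero $Ef_s$, which lie in $D^{w_s}$ by (D3). The bound on coordinates follows by induction on the level, since the $f_s$ are disjointly supported.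
\end{proof}

\subsection{The norms}
For $x,g\in c_{00}$ put
\[
\|x\|_D=\sup_{f\in D}f(x),\qquad\|g\|=\sup\{g(x):x\in c_{00},\ \|x\|_D\le1\}.
\]
By Lemma~\ref{lem:D}, $|x_n|\le\|x\|_D\le\|x\|_{\ell_1}$, and $\|Ex\|_D\le\|x\|_D$ since $f(Ex)=(Ef)(x)$. Hence $|g_n|\le\|g\|\le\|g\|_{\ell_1}$, and $\|Eg\|\le\|g\|$ since $(Eg)(x)=g(Ex)$. Let $W$ be the completion of $(c_{00},\|\cdot\|)$. The unit vectors form a normalized suppression unconditional basis of $W$; the arbitrary restrictions $E$ in the odd rule are there for this purpose. We have $|g(x)|\le\|g\|\,\|x\|_D$, and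
\begin{equation}\label{eq:norming}
\text{for $g\in c_{00}$ there is $x$ with $\|x\|_D\le1$, $\operatorname{supp}x\subseteq\operatorname{supp}g$, $g(x)=\|g\|$,}
\end{equation}
since one may restrict $x$ to $\operatorname{supp}g$ and the unit ball of a finite-dimensional space is compact.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(W1)] $\|f\|\le1$ for $f\in D$. If $g\in c_{00}(\mathbb Q)$ and $\|g\|<1$, then $g\in D$.
\item[(W2)] If $i$ is even and $(g_s)_{s\le d}$ is $\mathcal F_i$-admissible in $c_{00}$, then $\|\sum g_s\|\le m_i\max\|g_s\|$.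
\item[(W3)] The basis of $W$ is $c_0$-rich.
\end{enumerate}
\end{lemma}

\begin{proof}
(W1) The first part is the definition of $\|x\|_D$. Let $S=\operatorname{supp}g\neq\emptyset$ and $D_S=\{f\in D:\operatorname{supp}f\subseteq S\}$. For $x\in\mathbb R^S$, $\|x\|_D=\sup_{f\in D_S}f(x)$ by (D3), so by the Hahn--Banach separation theorem the dual unit ball of $(\mathbb R^S,\|\cdot\|_D)$ is the closure of $C=\operatorname{conv}D_S$. By \eqref{eq:norming}, $g\in\|g\|\,\overline C$. As $C$ contains $\pm e_n$ for $n\in S$, it has $0$ in its interior, so $t\overline C\subseteq C$ for $t<1$, and $g\in C$. By Carath\'eodory's theorem $g$ is a convex combination of affinely independent elements of $D_S$. The coefficients are the unique solution of a linear system with rational entries, so they are rational, and $g\in D$ by (D1).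

(W2) Let $\max\|g_s\|=1$ and $0<\delta<1$. Rational vectors $g_s'$ with the same supports and close enough to $(1-\delta)g_s$ have $\|g_s'\|<1$, so $g_s'\in D$, $\frac1{m_i}\sum g_s'\in D^i$, and $\|\sum g_s'\|\le m_i$. Let $g_s'\to(1-\delta)g_s$ and then $\delta\to0$.

(W3) Take normalized terms $u_1<\dots<u_p$ of the block sequence beyond $\max(N,p)$. The nonzero $c_tu_t$ are $\mathcal S$-admissible, hence $\mathcal F_0$-admissible, and (W2) with $m_0=2$ applies.
\end{proof}

\subsection{The lower bound for the index}
Lemma~\ref{lem:universal} embeds any finite piece of $Z$ into $Y$. By (W2) with $i=0$, pieces whose starting points form a set in $\mathcal F_0$ are glued together like $c_0$-sums both in $Z$ and in $Y$. So the tree $\mathcal F_0$ is copied into the tree of partial embeddings.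

\begin{proof}[Proof of Proposition~\ref{prop:space}(a)]
Let $Z=[z_i]$, $Y=[y_n]$, $\tau_i=\min\operatorname{supp}z_i$, $M=\{\tau_i:i\in\mathbb N\}$, $\rho=\rho_M^{\mathcal F_0}$ and $\mathcal T=\mathcal T((z_i),Y,27)$. Let $a=\{\tau_{i_1}<\dots<\tau_{i_s}\}\in\mathcal F_0$ with $s\ge1$, put $i_0=0$ and $G_r=\operatorname{span}(z_i)_{i_r\le i<i_{r+1}}$ for $0\le r<s$ (only $G_0$ can be zero). An \emph{$a$-system} is a sequence of maps $\psi_r:G_r\to\operatorname{span}(y_n)$, $r<s$, as in Lemma~\ref{lem:universal}, such that the range of $\psi_r$ is supported beyond $\tau_{i_r}$ and beyond the ranges of $\psi_0,\dots,\psi_{r-1}$. It defines a sequence $t$ of images of $z_0,\dots,z_{i_s-1}$.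

We have $t\in\mathcal T$. Let $g=\sum_{r<s}g_r$ with $g_r\in G_r$. The minima of the supports of the nonzero $g_r$, $r\ge1$, form a spread of a subset of $a$, and so do those of the nonzero $\psi_rg_r$, $r\ge1$. By (W2) with $i=0$, the triangle inequality for the term $r=0$, and \eqref{eq:su},
\[
\max\|g_r\|\le\|g\|\le3\max\|g_r\|,\qquad\max\|\psi_rg_r\|\le\Big\|\sum\psi_rg_r\Big\|\le3\max\|\psi_rg_r\|.
\]
With $\|g_r\|\le\|\psi_rg_r\|\le3\|g_r\|$ this gives $\frac13\|g\|\le\|\sum\psi_rg_r\|\le9\|g\|$.

By induction on $\rho(a)$, the node $t$ of an $a$-system has rank $\ge\rho(a)$. Indeed, $\rho(a)$ is the supremum of $\rho(b)+1$ over $b=a\cup\{\tau_i\}\in\mathcal F_0$ with $i>i_s$. For such $b$, adding a map $\psi_s$ on $\operatorname{span}(z_k)_{i_s\le k<i}$ far out gives a $b$-system, whose node properly extends $t$ and has rank $\ge\rho(b)$; so $t$ has rank $\ge\rho(b)+1$.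

For each $N$ there is a $\{\tau_N\}$-system, so the root has rank $\ge\rho(\{\tau_N\})$ and $\operatorname{rank}(\mathcal T)\ge\rho(\{\tau_N\})+1$. The supremum over $N$ is $\rho(\emptyset)$, which is $\ge\gamma$ by \eqref{eq:spreadrank}, $\mathcal F_0\supseteq\mathcal R_\gamma$ and Lemma~\ref{lem:bigrank}.
\end{proof}

\section{Disjoint block sequences are not equivalent}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
There are no disjoint infinite block sequences $(z_n)$, $(y_n)$ in $W$ with all $z_n$ rational and $(z_n)$ equivalent to $(y_n)$.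
\end{proposition}

\subsection{The mechanism}
Suppose $T:z_n\mapsto y_n$ is an isomorphism and fix an odd $j$. We build a $j$-special sequence $f_1,\dots,f_d$ in $\operatorname{span}(z_n)$, test vectors $x_1<\dots<x_d$ supported on the $y_n$ with $Tf_k(x_l)=\delta_{kl}$, and a $j$-small convex combination $(b_k)$. Since $\frac1{m_j}\sum f_k$ has norm at most $1$,
\[
\|T\|\ge\frac{\frac1{m_j}\sum_kTf_k\big(\sum_lb_lx_l\big)}{\|\sum b_lx_l\|_D}=\frac1{m_j\|\sum b_lx_l\|_D}.
\]
So it suffices to show $\|\sum b_lx_l\|_D\le C/m_j^2$ with $C$ independent of $j$. Two cases show what must be used. If $y_n=z_n$ and $T$ is the identity, then $\frac1{m_j}\sum f_k\in D$ itself takes the value $1/m_j$ at $\sum b_lx_l$; so disjointness is needed. If (W2) held for $j$ and the sequence $(Tf_k)$, then $\|\sum Tf_k\|\le m_j\|T\|$ would force $\|\sum b_lx_l\|_D\ge1/(m_j\|T\|)$; so the coding is needed.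

An element of weight $i>j$ should give at most $C/m_i\le C/m_j^2$ on all $x_k$ but one; this is arranged by letting the $x_k$ be \emph{rapidly increasing}. An element of weight $i<j$ is unfolded by (D4); each unfolding gains a factor $1/m_i\le\frac12$, except on a set of indices that $(b_k)$ does not see, and after $2^{j+1}$ steps the gain is $1/m_j^2$. An element of weight $j$ comes from a special sequence $(h_s)$. We make $x_k$ visible essentially only to the weight $w_k$ of $f_k$. By the coding, $(h_s)$ can use the weights $w_k$ only while it agrees with $(f_k)$ and for one more term, and the $f_k$ vanish on all $x_l$.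

\subsection{Positions and unfolding}
The supports of $f_k$ and $x_k$ are interlaced, so we attach to the pair one number that lies below both. Let $x_1<x_2<\cdots$ be a block sequence in $c_{00}$. Integers $r_k$ are \emph{positions} for it if $\max\operatorname{supp}x_{k-1}<r_k\le\min\operatorname{supp}x_k$. Then $r_1<r_2<\cdots$, and $\max\operatorname{supp}x_k<r_{k'}$ for $k<k'$. Write $r(A)=\{r_k:k\in A\}$. Given a finite set $I$ of indices and a finite block sequence $(h_s)$, let $S_k=\{s:\operatorname{supp}h_s\cap\operatorname{supp}x_k\ne\emptyset\}$ and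
\[
L=\{k\in I:|S_k|\ge2\},\qquad K_s=\{k\in I:S_k=\{s\}\}.
\]
These sets are pairwise disjoint, and for $h=\pm\frac1m\sum h_s$ and scalars $b_k$,
\begin{equation}\label{eq:split}
h\Big(\sum_{k\in I}b_kx_k\Big)=\sum_{k\in L}b_kh(x_k)\pm\frac1m\sum_sh_s\Big(\sum_{k\in K_s}b_kx_k\Big).
\end{equation}

\begin{lemma}\label{lem:pos}
Let $j\ge1$, let $(h_s)$ be $\mathcal F_{j-1}$-admissible, let $\mathcal G$ be regular, and let $A_s\subseteq K_s$ with $r(A_s)\in\mathcal G$. Then $r(L\cup\bigcup_sA_s)\in\Phi_j(\mathcal G)$.
\end{lemma}

\begin{proof}
We show $r(L)\in\mathcal F_{j-1}^+$ and $r(\bigcup A_s)\in\mathcal F_{j-1}^+[\mathcal G]$.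

Let $L=\{k_1<\dots<k_p\}$ and $s_t=\min S_{k_t}$. A later $h_{s'}$ also meets $\operatorname{supp}x_{k_t}$, so $\max\operatorname{supp}h_{s_t}<\max\operatorname{supp}x_{k_t}$. The vector $h_{s_{t+1}}$ has a point in $\operatorname{supp}x_{k_{t+1}}$, hence beyond $\operatorname{supp}h_{s_t}$, so $s_t<s_{t+1}$. Also $\min\operatorname{supp}h_{s_t}\le\max\operatorname{supp}x_{k_t}<r_{k_{t+1}}$. Thus $\{r_{k_2},\dots,r_{k_p}\}$ is a spread of $\{\min\operatorname{supp}h_{s_t}\}_{t<p}\in\mathcal F_{j-1}$.

Let $s^1<s^2<\cdots$ be the $s$ with $A_s\ne\emptyset$. If $k\in K_{s^t}$ and $k'\in K_{s^{t+1}}$, then $k\ne k'$, and $k'<k$ would put a point of $\operatorname{supp}h_{s^{t+1}}$ below a point of $\operatorname{supp}h_{s^t}$; so $k<k'$. Hence the sets $r(A_{s^t})\in\mathcal G$ are successive, with minima $r_{k^t}$, $k^t=\min A_{s^t}$. As $r_{k^{t+1}}>\max\operatorname{supp}x_{k^t}\ge\min\operatorname{supp}h_{s^t}$, the set $\{r_{k^2},r_{k^3},\dots\}$ is a spread of a subset of $\{\min\operatorname{supp}h_s\}$, so $\{r_{k^t}\}_t\in\mathcal F_{j-1}^+$.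
\end{proof}

Now fix $j\ge1$, $C>0$, a finite block sequence $(x_k)_{k\le d}$ with positions $(r_k)$ and $\|x_k\|_D\le C$, and scalars $b_k\ge0$. For $I\subseteq\{1,\dots,d\}$ put
\[
b(I)=\sum_{k\in I}b_k,\qquad x_I=\sum_{k\in I}b_kx_k,\qquad\mu_q(I)=\max\{b(A):A\subseteq I,\ r(A)\in\mathcal G_j^q\}.
\]
Then $\mu_q(I)$ is nondecreasing in $q$, $b_k\le\mu_q(I)$ for $k\in I$, and $\mu_q(I)<\varepsilon_j$ if $q\le2^{j+1}$ and $(b_k)$, carried over to the positions, is $j$-small. For $q\in\mathbb N$ and $\theta\ge1$ consider the estimate
\[
\mathrm H(q,\theta):\qquad|f(x_I)|\le C\big(\mu_q(I)+b(I)/\theta\big)\quad\text{for all }f\in D\text{ and all }I.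
\]
The estimate $\mathrm H(0,1)$ holds because $|f(x_k)|\le C$.

\begin{lemma}[Unfolding]\label{lem:unfold}
If $\mathrm H(q,\theta)$ holds, then for all $i<j$, $h\in D^i$ and $I$,
\[
|h(x_I)|\le C\Big(\mu_{q+1}(I)+\frac{b(I)}{m_i\theta}\Big).
\]
\end{lemma}

\begin{proof}
Write $h=\pm\frac1{m_i}\sum h_s$ as in (D4); $(h_s)$ is $\mathcal F_{j-1}$-admissible. Choose $A_s\subseteq K_s$ with $r(A_s)\in\mathcal G_j^q$ and $b(A_s)=\mu_q(K_s)$. By \eqref{eq:split} and $\mathrm H(q,\theta)$ for $h_s$ and $K_s$,
\[
|h(x_I)|\le Cb(L)+\frac C{m_i}\sum_s\Big(b(A_s)+\frac{b(K_s)}\theta\Big)\le Cb\Big(L\cup\bigcup_sA_s\Big)+\frac{Cb(I)}{m_i\theta},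
\]
and $r(L\cup\bigcup A_s)\in\Phi_j(\mathcal G_j^q)=\mathcal G_j^{q+1}$ by Lemma~\ref{lem:pos}.
\end{proof}

\subsection{Rapidly increasing sequences}
A finite or infinite block sequence $(x_k)$ is a \emph{$(C,\Theta)$-rapidly increasing sequence}, or $(C,\Theta)$-RIS, with \emph{types} $j_1<j_2<\cdots$ if for all $k$:
\begin{enumerate}
\item[(R1)] $\|x_k\|_D\le C$;
\item[(R2)] $|h(x_k)|\le C/m_i$ for $h\in D^i$, $i<j_k$;
\item[(R3)] $|h(x_k)|\le C/\Theta$ for $h\in D^i$, $i\ge j_{k+1}$, if $j_{k+1}$ exists.
\end{enumerate}
By (D4), (R3) holds as soon as $\|x_k\|_{\ell_1}/m_{j_{k+1}}\le C/\Theta$. Initial segments of a RIS are RIS, and $\Theta$ may be decreased. A given weight can hurt only one term: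
\begin{equation}\label{eq:one}
\text{for each $i$ there is $k_0$ with }|h(x_k)|\le C\max(1/m_i,1/\Theta)\text{ for all }h\in D^i,\ k\ne k_0.
\end{equation}
If $i<j_1$, (R2) applies to every $k$. Otherwise let $k_0$ be largest with $j_{k_0}\le i$; use (R3) for $k<k_0$, as $j_{k+1}\le i$, and (R2) for $k>k_0$.

\begin{lemma}[Basic inequality]\label{lem:basic}
Let $j\ge1$, $\Theta\in\{m_j,m_j^2\}$, let $(x_k)_{k\le d}$ be a $(C,\Theta)$-RIS with positions $(r_k)$, and let $b_k\ge0$. If $\Theta=m_j^2$, assume
\begin{enumerate}
\item[(N)] for every $h\in D^j$ there is $k^*$ with $|h(x_k)|\le C/\Theta$ for all $k\ne k^*$.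
\end{enumerate}
Then $\mathrm H(q,\theta)$ holds whenever $1\le\theta\le\min(\Theta,2^q)$.
\end{lemma}

\begin{proof}
Induction on $q$; for $q=0$ we have $\theta=1$. Let $q\ge1$. The function $f\mapsto|f(x_I)|$ is convex, so by (D1) we may assume $f=\pm e_n$ or $f\in D^i$. We use that if $|f(x_k)|\le C/\theta$ for all $k$ but one, then $|f(x_I)|\le C(\mu_q(I)+b(I)/\theta)$, by (R1) for the exceptional index. This covers $f=\pm e_n$, which vanishes on all $x_k$ but one, and $f\in D^i$ with $m_i\ge\theta$, by \eqref{eq:one}. Let $m_i<\theta$. Then $m_i<\Theta\le m_{j+1}$, so $i\le j$. If $i=j$, then $\Theta>m_j$, so $\Theta=m_j^2$ and (N) applies. If $i<j$, then $1\le\theta/m_i\le\min(\Theta,2^{q-1})$, so $\mathrm H(q-1,\theta/m_i)$ holds by induction, and Lemma~\ref{lem:unfold} gives the bound.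
\end{proof}

\subsection{Pairs of the first level}
Suppose from now on that $(z_n)$, $(y_n)$ contradict Proposition~\ref{prop:rigid}. Let $T:\operatorname{span}(z_n)\to\operatorname{span}(y_n)$ be linear with $Tz_n=y_n$. After multiplying all $y_n$ by one constant, $\|g\|\le\|Tg\|\le\|T\|\,\|g\|$ with $\|T\|<\infty$. For a finite interval $J$ of indices put $U(J)=\bigcup_{n\in J}(\operatorname{supp}z_n\cup\operatorname{supp}y_n)$. A pair $(g,x)$ is \emph{built on $J$} if $g\in\operatorname{span}(z_n)_{n\in J}$ and $\operatorname{supp}x\subseteq\bigcup_{n\in J}\operatorname{supp}y_n$; its \emph{position} is $\min U(J)$. Pairs $(g_k,x_k)$ built on $J_k$, with $g_k,x_k\neq0$, are \emph{successive} if $U(J_1)<U(J_2)<\cdots$. Then $(g_k)$ and $(x_k)$ are block sequences, the positions $r_k$ are positions for $(x_k)$, $\min\operatorname{supp}g_k\ge r_k$, and $Tg_k(x_l)=0$ for $k\ne l$.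

The first step produces vectors with (R2). A $j$-small convex combination of norming vectors has this property, but it could have very small norm; it does not if the vectors it norms add up like the basis of $c_0$. The iterated family $\mathcal E_j^{[p_j]}$ inside $\mathcal F_j$ guarantees that such vectors exist.

\begin{lemma}\label{lem:first}
For every even $j\ge2$ and $N\in\mathbb N$ there is a pair $(g,x)$ built on an interval $J$ with $U(J)>N$ such that $g\in D$, $Tg(x)=1$, $\|x\|_D\le12$, and $|h(x)|\le12/m_i$ for $h\in D^i$, $i<j$.
\end{lemma}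

\begin{proof}
Fix $n_0$ with $z_{n_0},y_{n_0}>N$. \emph{There are normalized $v_1<\dots<v_d$ in $\operatorname{span}(y_n)_{n\ge n_0}$ with $\|\sum v_l\|\le2$ such that $\{\min\operatorname{supp}v_l\}$ carries a $j$-small convex combination.} Suppose not. Let $(v_n^{(0)})$ be the normalization of $(y_n)_{n\ge n_0}$. Given an infinite normalized block sequence $(v_n^{(q)})$ in $\operatorname{span}(y_n)_{n\ge n_0}$, apply Lemma~\ref{lem:small} repeatedly to cut the index set into successive finite pieces $P$ such that $\{\min\operatorname{supp}v_n^{(q)}\}_{n\in P}$ is in $\mathcal E_j$ and carries a $j$-small combination. By assumption $\|\sum_Pv_n^{(q)}\|>2$; let $(v_n^{(q+1)})$ consist of the normalized sums. By induction on $q\ge1$, each $v_n^{(q)}$ is a sum $\sum c_kv_k^{(0)}$ with $0<c_k<2^{-q}$ over an $\mathcal E_j^{[q]}$-admissible set of terms: in the inductive step, the set of minima for the sum over $P$ is the union of successive sets in $\mathcal E_j^{[q]}$ whose least elements are the numbers $\min\operatorname{supp}v_n^{(q)}$, $n\in P$. For $q=p_j$, (W2) for the even weight $j$ gives $1\le m_j2^{-p_j}=\frac12$,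 a contradiction.

Let $(a_l)$ be the $j$-small combination. By \eqref{eq:norming} choose $x_l$ with $\|x_l\|_D\le1$, $\operatorname{supp}x_l\subseteq\operatorname{supp}v_l$, $v_l(x_l)=1$, and put $\tilde x=\sum a_lx_l$, $v=\sum v_l$. Then $v(\tilde x)=1$ and $\|\tilde x\|_D\le1$. The numbers $\min\operatorname{supp}v_l$ are positions for $(x_l)$. Lemma~\ref{lem:unfold} with $C=1$, $b=a$ and $\mathrm H(0,1)$ gives $|h(\tilde x)|\le\varepsilon_j+1/m_i\le2/m_i$ for $h\in D^i$, $i<j$.

Let $J\subseteq[n_0,\infty)$ be a finite interval with $v\in\operatorname{span}(y_n)_{n\in J}$; then $U(J)>N$. We have $\|T^{-1}v\|\le\|v\|\le2$. Choose a rational combination $\tilde g$ of $(z_n)_{n\in J}$ so close to $T^{-1}v$ that $\|\tilde g\|<3$ and $T\tilde g(\tilde x)>\frac12$. As the $z_n$ are rational, $g=\tilde g/3\in D$ by (W1). Put $x=\tilde x/Tg(\tilde x)$, a multiple of $\tilde x$ by a positive factor $<6$.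
\end{proof}

\subsection{Pairs of the second level}
The second step produces pairs in which $f$ has a prescribed even weight $w$ and $x$ is seen essentially by that weight only. Property (iii) is the precise form needed: by (ii) an element of odd weight $j<w$ gives at most $24/m_j$, but it gives at most $24/m_j^2$ unless its special sequence uses the weight $w$ on $x$.

\begin{lemma}\label{lem:second}
For every even $w\ge2$ and $N\in\mathbb N$ there is a pair $(f,x)$ built on an interval $J$ with $U(J)>N$ such that $f\in D^w$, $Tf(x)=1$, and
\begin{enumerate}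
\item[(i)] $\|x\|_D\le24$;
\item[(ii)] $|h(x)|\le24/m_i$ for $h\in D^i$, $i<w$;
\item[(iii)] if $j<w$ is odd, $(h_s)$ is $j$-special with weights $(w_s)$, $h=\pm\frac1{m_j}\sum Eh_s$, and $w_s\ne w$ for every $s$ with $\operatorname{supp}h_s\cap\operatorname{supp}x\ne\emptyset$, then $|h(x)|\le24/m_j^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:first} choose successive pairs $(g_l,x_l)$ on intervals $J_l$, $U(J_1)>N$, for even numbers $2\le j_1<j_2<\cdots$ with $\|x_l\|_{\ell_1}/m_{j_{l+1}}\le12/m_w^2$. Then $(x_l)$ is a $(12,m_w^2)$-RIS with types $j_l$, hence also a $(12,m_w)$-RIS. By Lemma~\ref{lem:small} an initial segment $\{r_l\}_{l\le d}\in\mathcal E_w$ of the set of positions carries a $w$-small combination $(a_l)_{l\le d}$. Put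
\[
f=\frac1{m_w}\sum_{l\le d}g_l,\qquad x=m_w\sum_{l\le d}a_lx_l,\qquad J=[\min J_1,\max J_d].
\]
Then $\min U(J)=\min U(J_1)>N$. The set $\{\min\operatorname{supp}g_l\}$ is a spread of $\{r_l\}\in\mathcal F_w$, so $f\in D^w$ by (D2), and $Tf(x)=\sum a_lTg_l(x_l)=1$.

We use the notation $x_I$, $\mu_q$, $\mathrm H$ for $(x_l)_{l\le d}$ with $w$ in place of $j$, $C=12$, $b=a$; write $a(I)$ for the mass and $I_0=\{1,\dots,d\}$, so $x=m_wx_{I_0}$. Lemma~\ref{lem:basic} with $\Theta=m_w$ gives $\mathrm H(2^w,m_w)$, because $2^{2^w}=m_w$. Hence $\|x\|_D\le12m_w(\varepsilon_w+1/m_w)\le24$, which is (i). Lemma~\ref{lem:unfold} gives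
\begin{equation}\label{eq:star}
|h(x_I)|\le12\Big(\mu_{2^w+1}(I)+\frac{a(I)}{m_im_w}\Big)\qquad(h\in D^i,\ i<w,\ I\subseteq I_0),
\end{equation}
and for $I=I_0$ this yields $|h(x)|\le12m_w^{-3}+12/m_i\le24/m_i$, which is (ii).

For (iii), replace $E$ by $E\cap\operatorname{supp}x$; this does not change $h(x)$. Let $h_s'=Eh_s$ run over the nonzero terms. Then $h_s'\in D^{w_s}$ with $w_s\ne w$ and $w_s\ge j+1$, and $(h_s')$ is $\mathcal F_j$-admissible, hence $\mathcal F_{w-1}$-admissible. Form $L$, $K_s$ for $(h_s')$ and $I_0$. We claim that for each $s$ there is $A_s\subseteq K_s$ with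
\begin{equation}\label{eq:As}
r(A_s)\in\mathcal G_w^{2^w+1},\qquad|h_s'(x_{K_s})|\le12\Big(a(A_s)+\frac{a(K_s)}{m_j^2m_w}\Big).
\end{equation}
If $w_s<w$, this is \eqref{eq:star} with $i=w_s$, since $m_{w_s}\ge m_{j+1}=m_j^2$; here the requirement $w_s>j$ in special sequences is used. If $w_s>w$, then $m_{w_s}\ge m_w^2$, so \eqref{eq:one} for the $(12,m_w^2)$-RIS gives $l_0$ with $|h_s'(x_l)|\le12/m_w^2\le12/(m_j^2m_w)$ for $l\ne l_0$, where we used $m_w\ge m_{j+1}$; take $A_s=K_s\cap\{l_0\}$ and use (R1) on it. By \eqref{eq:split}, \eqref{eq:As} and $|h(x_l)|\le12$ on $L$,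
\[
|h(x_{I_0})|\le12\,a\Big(L\cup\bigcup_sA_s\Big)+\frac{12}{m_j^3m_w}.
\]
By Lemma~\ref{lem:pos}, $r(L\cup\bigcup A_s)\in\mathcal G_w^{2^w+2}\subseteq\mathcal G_w$, as $2^w+2\le2^{w+1}$. So the mass is $<\varepsilon_w$, and $|h(x)|\le12m_w^{-3}+12m_j^{-3}\le24/m_j^2$.
\end{proof}

\subsection{The special sequence}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
Fix an odd $j$. Choose $w_1\in\Lambda_\emptyset$ with $w_1>j$ and $(f_1,x_1)$ from Lemma~\ref{lem:second} for $w_1$. Given $f_1,\dots,f_k\in c_{00}(\mathbb Q)$, choose $w_{k+1}\in\Lambda_{(f_1,\dots,f_k)}$ with $w_{k+1}>w_k$ and $\|x_k\|_{\ell_1}/m_{w_{k+1}}\le24/m_j^2$, and $(f_{k+1},x_{k+1})$ from Lemma~\ref{lem:second} for $w_{k+1}$, so that the pairs are successive. By (i) and (ii), $(x_k)$ is a $(24,m_j^2)$-RIS with types $w_k$. Let $\{r_k\}_{k\le d}\in\mathcal E_j\subseteq\mathcal F_j$ be an initial segment of the set of positions carrying a $j$-small combination $(b_k)$. As $\min\operatorname{supp}f_k\ge r_k$, the sequence $(f_1,\dots,f_d)$ is $j$-special with weights $(w_k)$, so $\frac1{m_j}\sum_{k\le d}f_k\in D^j$ has norm at most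 $1$ in $W$.

\emph{Condition (N) holds for $(x_k)_{k\le d}$ with $C=24$, $\Theta=m_j^2$.} Let $h=\pm\frac1{m_j}\sum Eh_s$ with $(h_s)_{s\le e}$ $j$-special with weights $(w_s')$, and let $r\le\min(d,e)$ be largest with $h_s=f_s$ for all $s\le r$.
\begin{itemize}
\item For $s\le r$, $\operatorname{supp}h_s\subseteq\bigcup_n\operatorname{supp}z_n$ is disjoint from all $\operatorname{supp}x_k$. This is the only use of disjointness.
\item The weight $w'_{r+1}$, if $r<e$, equals $w_k$ for at most one $k$, since the $w_k$ are distinct. Call it $k^*$, or let $k^*$ be arbitrary if there is none.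
\item For $r+2\le s\le e$ and $k\le d$ we have $w_s'\ne w_k$. Otherwise $\Lambda_{(h_1,\dots,h_{s-1})}$ meets $\Lambda_{(f_1,\dots,f_{k-1})}$, so $(h_1,\dots,h_{s-1})=(f_1,\dots,f_{k-1})$. Then $r+1\le s-1=k-1\le\min(d,e)$ and $h_{r+1}=f_{r+1}$, against the choice of $r$.
\end{itemize}
So for $k\ne k^*$, every $h_s$ that meets $\operatorname{supp}x_k$ has weight $w'_s\ne w_k$, and Lemma~\ref{lem:second}(iii) with $w=w_k>j$ gives $|h(x_k)|\le24/m_j^2$.

Lemma~\ref{lem:basic} gives $\mathrm H(2^{j+1},m_j^2)$, because $2^{2^{j+1}}=m_j^2$. Hence $\|\sum b_kx_k\|_D\le24(\varepsilon_j+m_j^{-2})\le48/m_j^2$. Since $Tf_k(x_l)=\delta_{kl}$,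
\[
\frac1{m_j}=T\Big(\frac1{m_j}\sum_kf_k\Big)\Big(\sum_lb_lx_l\Big)\le\|T\|\cdot\frac{48}{m_j^2},
\]
so $\|T\|\ge m_j/48$ for every odd $j$, a contradiction.
\end{proof}

\section{A countable bound for the index}\label{sec:bound}

Proposition~\ref{prop:rigid} concerns one pair of sequences at a time, and there are uncountably many pairs. A uniform bound follows because all partial embeddings between disjoint rational sequences fit into countably many countable trees.

\begin{proof}[Proof of Proposition~\ref{prop:space}(b)]
For an integer $K\ge1$ let $\mathcal U_K$ be the tree of finite sequences $((z_i,u_i))_{i<n}$ such that $(z_i)_{i<n}$ is a rational block sequence, the $u_i$ are rational, $(z_i)_{i<n}$ and $(u_i)_{i<n}$ are disjoint, and $(z_i)_{i<n}\approx_K(u_i)_{i<n}$. It is countable.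

It is well-founded. Suppose $((z_i,u_i))_{i\in\mathbb N}$ is an infinite branch and let $T$ be linear with $Tz_i=u_i$. The $u_i$ need not be successive, so we pass to blocks. For each $n$, the $\mathbb Q$-linear map $g\mapsto([0,n]g,[0,n]Tg)$ on the rational span of $(z_i)$ takes values in a finite-dimensional space over $\mathbb Q$, so its kernel contains some $g\ne0$; then $g>n$, and $Tg\neq0$ satisfies $Tg>n$. Hence we can choose inductively nonzero $z_k'$ in the rational span of $(z_i)$ such that $(z_k')$ and $(Tz_k')$ are both block sequences. They are equivalent and disjoint, and the $z_k'$ are rational, against Proposition~\ref{prop:rigid}. By Lemma~\ref{lem:rank}(f), $\beta_0=\sup_K\operatorname{rank}(\mathcal U_K)<\omega_1$.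

Let $(z_i)$, $(y_k)$ be disjoint infinite rational block sequences and $K\ge1$ an integer. For $i\in\mathbb N$ and $y,y'\in[y_k]$ with $y\ne0$, fix a rational combination $u(i,y,y')$ of the $y_k$ within $2^{-i-2}\|z_i\|/K$ of $\frac{\|z_0\|}{\|y\|}y'$. Map a node $(y_i')_{i<n}$ of $\mathcal T((z_i),[y_k],K)$ to $((z_i,u(i,y_0',y_i')))_{i<n}$. By \eqref{eq:lambda} and Lemma~\ref{lem:perturb} the image lies in $\mathcal U_{2K}$, and the map preserves proper extensions. By Lemma~\ref{lem:rank}(e), $\operatorname{rank}\mathcal T((z_i),[y_k],K)\le\beta_0$.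
\end{proof}

The basis of $W$ is suppression unconditional and, by (W3), $c_0$-rich, and part (a) was proved in Section~\ref{sec:space}. This completes the proof of Proposition~\ref{prop:space}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{Ros} Christian Rosendal, \emph{$\alpha$-minimal Banach spaces}, arXiv:1104.3543 (2011).
\end{thebibliography}
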